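
\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Nodal lengths of Berry's random waves converge to the Brownian sheet}


\begin{abstract}
Let $X_E(t_1,t_2)$ be the centered and normalized nodal length of Berry's random plane wave with parameter $E$ in the rectangle $[0,t_1]\times[0,t_2]$. Starting from the known convergence of the finite-dimensional distributions, we prove that, as $E\to\infty$, the process $X_E$ converges in distribution to a standard Brownian sheet in the Skorohod space on $[0,1]^2$. The main step is a bound $\mathbb E|X_E(B)|^p\le C_p|B|^{p/2}$ for every even $p\ge4$ and every rectangle $B$ whose sides are at least of the order of the wavelength. It combines a diagram estimate for well-separated cells with a self-bounding H\"older argument for coinciding cells. Smaller scales are handled by monotonicity. The same estimates give convergence in the uniform and H\"older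 topologies and uniform domination by the fourth Wiener chaos.
\end{abstract}

\section{The question and the answer}\label{sec:intro}

\subsection{Nodal length as a process}

For $E>0$, Berry's random plane wave with parameter $E$ is the centered isotropic Gaussian field $B_E$ on $\mathbb R^2$ (unique in distribution) with covariance
\[
\mathbb E[B_E(x)B_E(y)]=J_0\bigl(2\pi\sqrt E\,|x-y|\bigr),
\]
where $J_0$ is the Bessel function of order $0$. Equivalently, $B_E$ is a random solution of $\Delta B_E+4\pi^2E\,B_E=0$. It oscillates on the scale $1/\sqrt E$ of the wavelength. We always take its continuous version, and we assume $E\ge3$ throughout. For $\mathbf t=(t_1,t_2)\in[0,1]^2$ let $L_E(\mathbf t)$ be the length of the nodal set $B_E^{-1}(0)\cap([0,t_1]\times[0,t_2])$, and put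
\[
X_E(\mathbf t)=\frac{L_E(\mathbf t)-\mathbb E L_E(\mathbf t)}{\sigma_E},\qquad \sigma_E=\sqrt{\frac{\log E}{512\pi}} .
\]
The normalization is dictated by the asymptotics $\mathrm{Var}(L_E(\mathbf t))\sim t_1t_2\log E/(512\pi)$ as $E\to\infty$.

A standard Brownian sheet $\mathbf W$ is a centered Gaussian field on $[0,1]^2$ with continuous paths and $\mathbb E[\mathbf W(\mathbf s)\mathbf W(\mathbf t)]=(s_1\wedge t_1)(s_2\wedge t_2)$. It is known, and it is the only input of this kind that we use, that
\begin{equation}\label{eq:fdd}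
\text{the finite-dimensional distributions of }X_E\text{ converge to those of }\mathbf W\text{ as }E\to\infty .
\end{equation}
Thus in the limit the fluctuations of the nodal length in disjoint rectangles become independent Gaussian variables, with variances equal to the areas. This says nothing yet about quantities such as $\sup_{\mathbf t}|X_E(\mathbf t)|$, which depend on infinitely many rectangles at once. Whether $X_E$ converges to $\mathbf W$ \emph{as a process} was asked in \cite{NPV}. We prove that it does.

\subsection{The Skorohod space}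

For $\mathbf t\in[0,1]^2$ let $Q(\mathbf t,NE)$, $Q(\mathbf t,NW)$, $Q(\mathbf t,SW)$, $Q(\mathbf t,SE)$ be the sets of $\mathbf s\in[0,1]^2$ with, respectively, $s_1>t_1,s_2>t_2$; $s_1<t_1,s_2>t_2$; $s_1<t_1,s_2<t_2$; $s_1>t_1,s_2<t_2$ (some are empty if $\mathbf t$ is on the boundary). The space $\mathbf D_2=D([0,1]^2,\mathbb R)$ consists of the functions $g:[0,1]^2\to\mathbb R$ with the following two properties at every $\mathbf t$. For each quadrant $R$ and every sequence $\mathbf t_n\to\mathbf t$ in $Q(\mathbf t,R)$, the limit of $g(\mathbf t_n)$ exists and is finite; and for $R=NE$ this limit is $g(\mathbf t)$. The space carries the $\sigma$-field generated by the coordinate projections and Neuhaus' Skorohod topology, which is induced by the metric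
\[
d_{\mathrm S}(g,h)=\inf_\lambda\max\bigl(\|g-h\circ\lambda\|_\infty,\|\lambda-\mathrm{id}\|_\infty\bigr),
\]
the infimum being over coordinatewise time changes $\lambda(\mathbf t)=(\lambda_1(t_1),\lambda_2(t_2))$ with $\lambda_1,\lambda_2$ increasing homeomorphisms of $[0,1]$. With this topology $\mathbf D_2$ is separable and the projection $\sigma$-field is the Borel $\sigma$-field \cite{Neuhaus}. Each $X_E$ is a $\mathbf D_2$-valued random element. Of the metric we use only that
\begin{equation}\label{eq:dsup}
d_{\mathrm S}(g,h)\le\|g-h\|_\infty .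
\end{equation}

On the edges $t_1=1$ and $t_2=1$ the northeast quadrant is empty, so the two conditions, read literally, do not tie the values of $g$ there to its values nearby. We understand the definition with a convention on these edges under which the quoted facts hold. Its choice plays no role. The proof uses only these facts and \eqref{eq:dsup}, and by Theorem~\ref{thm:strong} the process $X_E$ is a.s.\ continuous and converges even in $C([0,1]^2)$ with the sup norm.

\begin{theorem}\label{thm:main}
As $E\to\infty$, $X_E$ converges in distribution to $\mathbf W$ in $\mathbf D_2$.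
\end{theorem}

\subsection{What has to be proved}

In view of \eqref{eq:fdd} one must control the modulus of continuity of $X_E$ uniformly in $E$. For $B=(s_1,t_1]\times(s_2,t_2]$ write
\[
X_E(B)=X_E(t_1,t_2)-X_E(s_1,t_2)-X_E(t_1,s_2)+X_E(s_1,s_2)
\]
for the block increment, which is the normalized fluctuation of the nodal length in $B$. A chaining argument needs $\mathbb E|X_E(B)|^p\le C|B|^{q}$ with some $q>1$. The corresponding increment of $\mathbf W$ has variance $|B|$, so $p=2$ can give no more than $q=1$, and higher moments are unavoidable. One also has to deal with rectangles thinner than a wavelength, in which there is not enough averaging for such a bound to be expected.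

The second issue disappears because $L_E$ is monotone. Its mean will turn out to be $\kappa T\,t_1t_2$ with
\[
\kappa=\frac1{2\sqrt2},\qquad T=2\pi\sqrt E .
\]
When $\mathbf t$ moves by about one wavelength, the mean therefore changes by $O(1)$. Hence, by monotonicity, inside a cell of a grid of mesh $\approx1/T$ the process $X_E$ stays between its values at two opposite corners up to an error $O(1/\sigma_E)$. This error tends to $0$ because $\sigma_E$ is of order $\sqrt{\log E}$. It is enough to bound increments over rectangles with sides at least $1/T$. In wavelength units this is the following statement. Put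
\[
f(x)=B_E(x/T),\qquad \ell(D)=\mathcal H^1\bigl(f^{-1}(0)\cap D\bigr),
\]
so that $f$ has covariance $J_0(|x-y|)$, a law that does not depend on $E$, and
\begin{equation}\label{eq:scaling}
L_E(\mathbf t)=T^{-1}\,\ell\bigl([0,Tt_1]\times[0,Tt_2]\bigr).
\end{equation}

\begin{proposition}\label{prop:moments}
One has $\mathbb E\ell(D)=\kappa|D|$ for every compact rectangle $D$. Let $p\ge4$ be even. If $D$ has sides $a_1,a_2\ge1$, then with $a=a_1a_2$ and $d=\max(a_1,a_2)$,
\[
\|\ell(D)-\kappa a\|_p\le C_p\sqrt{a\,(1+\log d)} .
\]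
\end{proposition}

Only the case $p=4$ is needed for Theorem~\ref{thm:main}; general $p$ gives the sharper Theorem~\ref{thm:strong} of Section~\ref{sec:strong}, which is also where convergence in the uniform and H\"older topologies is proved.

Here is why $a\log d$ is the right size for the second moment when $a_1$ and $a_2$ are comparable. Formally $\ell(D)=\int_D\delta_0(f)|\nabla f|\,dx$. Expand the integrand in Hermite polynomials of $f$ and $\nabla f$. Since $J_0(r)$ decays like $r^{-1/2}$, a term of degree $q$ has correlations $O(r^{-q/2})$. In the plane, $\int_1^d r^{-q/2}\,r\,dr$ is of order $d$ for $q=2$, of order $\log d$ for $q=4$, and bounded for $q\ge6$. The degree two term, which would dominate, turns out to be a boundary integral (Section~\ref{sec:second}) and contributes only $O(\text{perimeter})$ to the second moment. So degree four leads, at the borderline of integrability.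

\paragraph{Conventions.} Rectangles have sides parallel to the axes, $|\cdot|$ is the Euclidean norm or the area, $|\cdot|_\infty$ is the sup norm on $\mathbb R^2$, and $\|\cdot\|_p$ is the $L^p$ norm of a random variable. Constants $C,C_p$ do not depend on $E$, on the rectangles, or on the regularization parameter $\varepsilon$ below, and may change from line to line. $H_n$ are the Hermite polynomials with $e^{sz-s^2/2}=\sum_n H_n(z)s^n/n!$; they satisfy $\mathbb E[H_n(N)H_m(N)]=n!\,1_{n=m}$ for standard normal $N$.

\section{The fourth moment in a model case}\label{sec:model}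

The mechanism behind Proposition~\ref{prop:moments} is already visible in the following model. Cut $D$ into cells of side about $1$, indexed by $i\in\mathbb Z^2$, keep a nonempty set $I$ of $n$ well-separated cells, and replace the fluctuation of the nodal length in the $i$-th cell by $F_i=H_4(f(x_i))$, where $x_i$ is a point of the cell. This is a polynomial of the relevant degree. Let $\rho_{ij}=\mathbb E f(x_i)f(x_j)$ and suppose that $|\rho_{ij}|\le y_{ij}:=c\,|i-j|_\infty^{-1/2}\le1$ for $i\ne j$ in $I$, as is the case when the separation is large. Put $\Lambda=1+\log d$ and $S=\sum_{i\in I}F_i$.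

\paragraph{Second moment.} Since $\mathbb E F_iF_j=24\rho_{ij}^4\le C|i-j|_\infty^{-2}$ for $i\neq j$, and at most $8k$ lattice points are at sup-distance $k$ from a given one, $\mathbb E S^2\le Cn\bigl(1+\sum_{k\le d}8k\cdot k^{-2}\bigr)\le Cn\Lambda$.

\paragraph{Fourth moment, distinct cells.} For distinct $i_1,\dots,i_4$ the diagram formula (it is derived in Section~\ref{sec:diagram}) reads
\[
\mathbb E\prod_{v=1}^4F_{i_v}=(4!)^4\sum_{(m_{uv})}\ \prod_{u<v}\frac{\rho_{i_ui_v}^{\,m_{uv}}}{m_{uv}!},
\]
over multigraphs on $\{1,2,3,4\}$ without loops, with $m_{uv}$ edges between $u$ and $v$, all of whose degrees equal $4$. Now cut each edge into two halves and give one half to each endpoint: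
\[
\prod_{u<v}y_{i_ui_v}^{\,m_{uv}}=\prod_{v}\prod_{u\ne v}y_{i_ui_v}^{\,m_{uv}/2}\le\prod_v\bigl(\max_{u\ne v}y_{i_ui_v}\bigr)^{2},
\]
because every vertex holds four half-edges. All information about the graph is gone, and what remains is a product over vertices, in which each vertex sees only its \emph{nearest neighbor} $\phi(v)$:
\begin{equation}\label{eq:model}
\Bigl|\mathbb E\prod_{v=1}^4F_{i_v}\Bigr|\le C\prod_{v=1}^4|i_v-i_{\phi(v)}|_\infty^{-1}.
\end{equation}
Draw an arrow from $v$ to $\phi(v)$. Along a path of arrows distances do not increase, so (ties being broken consistently) the only cycles are mutual pairs. On four vertices there are two possibilities: two mutual pairs, or one mutual pair and two further arrows that lead to it. A mutual pair carries $|i-j|_\infty^{-2}$ and sums to at most $n\cdot8\Lambda$. A further arrow carries $|i-j|_\infty^{-1}$; summed over its starting point it gives at most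
\[
\sum_{k\le\sqrt n}8k\cdot k^{-1}+n\cdot n^{-1/2}\le9\sqrt n ,
\]
where the second term bounds the contribution of the at most $n$ points at distance larger than $\sqrt n$. So the two cases give $O((n\Lambda)^2)$ and $O(n\Lambda\cdot\sqrt n\cdot\sqrt n)$, and the sum $A$ of $\prod_vF_{i_v}$ over distinct tuples has $|\mathbb EA|\le C(n\Lambda)^2$.

\paragraph{Coinciding cells.} For tuples with repetitions we do not look at correlations at all. With $P_r=\sum_{i\in I}F_i^r$, inclusion--exclusion gives
\[
S^4=A+6S^2P_2-8SP_3-3P_2^2+6P_4 .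
\]
Let $M=\|S\|_4$. Since $\|F_i\|_4\le C$, we have $\|P_r\|_{4/r}\le Cn$ for $r\le4$, and H\"older's inequality gives
\[
M^4\le C\bigl((n\Lambda)^2+nM^2+nM+n^2+n\bigr).
\]
If $M^2>n\Lambda$, then every term on the right is at most $Cn\Lambda M^2$ (recall $n\Lambda\ge1$), hence $M^2\le Cn\Lambda$. So $M^2\le Cn\Lambda$ in all cases. The moment of $S$ has been bounded in terms of itself. The point of this step is that it requires nothing but the \emph{local} moments $\|F_i\|_4\le C$.

\medskip
Four things separate this model from the nodal length. First, the formal density $\delta_0(f)|\nabla f|$ of the nodal length is not a polynomial in $f$ and $\nabla f$, and not even a square integrable function of them, so it must be regularized and expanded, with infinitely many degrees to be summed (Sections~\ref{sec:local}--\ref{sec:diagram}). Second, the local moments must be bounded (Lemma~\ref{lem:local}). Third, the order $p$ is general (Section~\ref{sec:sum}). Fourth, the degree two term has to be removed (Section~\ref{sec:second}): with degree two instead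 of four, a mutual pair would carry only $|i-j|_\infty^{-1}$, and the argument would give $n^{3/2}$ instead of $n\Lambda$ for the second moment.

\section{Local estimates}\label{sec:local}

\subsection{Facts about the field}

\textbf{(a) Analyticity.} By the Neumann addition theorem $J_0(|x-y|)=J_0(r)J_0(r')+2\sum_{m\ge1}J_m(r)J_m(r')\cos m(\vartheta-\vartheta')$ in polar coordinates. So, with i.i.d.\ standard normal $\xi_m,\eta_m$, the field
\[
\xi_0J_0(r)+\sqrt2\sum_{m\ge1}J_m(r)\bigl(\xi_m\cos m\vartheta+\eta_m\sin m\vartheta\bigr)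
\]
has covariance $J_0(|x-y|)$, and we may take $f$ to be this field. The function
\[
J_m(r)e^{\pm im\vartheta}=(x_1\pm ix_2)^m\sum_{k\ge0}\frac{(-1)^k(x_1^2+x_2^2)^k}{2^{m+2k}\,k!\,(m+k)!}
\]
extends to $\mathbb C^2$. On $|z|\le R$ we have $|z_1\pm iz_2|\le\sqrt2R$ and $|z_1^2+z_2^2|\le R^2$, so it is bounded there by $(R/\sqrt2)^me^{R^2/4}/m!$. This is summable in $m$. Hence a.s.\ the series converges locally uniformly on $\mathbb C^2$, $f$ extends to an entire function on $\mathbb C^2$, and $\mathbb E\sup_{|z|\le R}|f(z)|^p<\infty$ for all $R$ and $p$. Moreover $\Delta f=-f$, since every term of the series satisfies this equation.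

\textbf{(b) Covariances.} Let
\[
Z_x=\bigl(f(x),\sqrt2\,\partial_1f(x),\sqrt2\,\partial_2f(x)\bigr).
\]
Since $J_0(r)=1-r^2/4+\cdots$, the vector $Z_x$ is standard Gaussian in $\mathbb R^3$. The entries of $\mathbb EZ_xZ_y^{T}$ are constants times derivatives of order at most $2$ of $J_0(|\cdot|)$ at $x-y$. These are combinations, with bounded coefficients, of $J_0(r)$, $J_1(r)$ and $J_1(r)/r$, where $r=|x-y|$. So they are bounded by $C_0|x-y|^{-1/2}$.

\textbf{(c) Fixed lines.} On a fixed line $f$ is real-analytic and a.s.\ not identically $0$. So a.s.\ $f^{-1}(0)$ meets a fixed segment in finitely many points.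

\textbf{(d) The nodal set is smooth:} a.s.\ $\nabla f\ne0$ on $f^{-1}(0)$. To see this, cover $[-M,M]^2$ by $n^2$ squares of side $2M/n$. Suppose that the first and second derivatives of $f$ are bounded by $K$ on $[-M,M]^2$ and that $f$ and $\nabla f$ vanish simultaneously at a point of one of these squares. Then $|Z_c|\le C_MK/n$ at its center $c$, an event of probability at most $C_{M,K}n^{-3}$ since $Z_c$ has a bounded density on $\mathbb R^3$. The union over the squares has probability $O(n^{-1})$. Let $n\to\infty$, then $K\to\infty$, then $M\to\infty$.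

\subsection{The regularized length}

For $\varepsilon\in(0,1]$ let
\[
g_\varepsilon(z)=\frac{1}{2\varepsilon}1_{\{|z_1|\le\varepsilon\}}\frac{|(z_2,z_3)|}{\sqrt2},\qquad
\ell^\varepsilon(D)=\int_Dg_\varepsilon(Z_x)\,dx=\frac1{2\varepsilon}\int_D1_{\{|f|\le\varepsilon\}}|\nabla f|\,dx .
\]
The next lemma bounds the moments of $\ell^\varepsilon$ on cells by counting zeros along line segments. Analyticity enters through Jensen's formula: if $h$ is entire with $h(0)\ne0$ and $n(t)$ is the number of its zeros in $|w|\le t$, counted with multiplicity, then $\int_0^\rho\frac{n(t)}t\,dt=\frac1{2\pi}\int_0^{2\pi}\log|h(\rho e^{i\tau})|\,d\tau-\log|h(0)|$.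

\begin{lemma}\label{lem:local}
For every $p\ge1$, $\sup_{0<\varepsilon\le1}\|\ell^\varepsilon(Q)\|_p\le C_p$ for all rectangles $Q$ with sides at most $2$.
\end{lemma}

\begin{proof}
By stationarity we may take $Q\subset[-1,1]^2$. As $|\nabla f|\le|\partial_1f|+|\partial_2f|$, it suffices to treat each partial derivative separately. Consider a maximal segment of $Q$ in a coordinate direction $\mathbf e$, with midpoint $x_0$ and length at most $2$. By the one-dimensional area formula,
\[
\frac1{2\varepsilon}\int1_{\{|f|\le\varepsilon\}}|\partial_{\mathbf e}f|=\frac1{2\varepsilon}\int_{-\varepsilon}^{\varepsilon}N_u\,du ,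
\]
where the left integral is along the segment and $N_u$ is the number of zeros of $f-u$ on it. Let $|u|\le1$, $u\ne f(x_0)$, and let $n(t)$ count the zeros of $w\mapsto f(x_0+w\mathbf e)-u$ in the complex disc $|w|\le t$. Put $\mathrm e=\exp(1)$ and $A=\sup_{|z|\le5}|f(z)|$. Since $|x_0|+\mathrm e\le5$, Jensen's formula with $\rho=\mathrm e$ gives
\[
N_u\le n(1)\le\int_1^{\mathrm e}\frac{n(t)}t\,dt\le\log(1+A)+\bigl|\log|f(x_0)-u|\bigr| .
\]
So the integral along the segment is at most $\log(1+A)+\frac1{2\varepsilon}\int_{-\varepsilon}^\varepsilon\bigl|\log|f(x_0)-u|\bigr|\,du$. By fact (a), $\|\log(1+A)\|_p\le\|A\|_p\le C_p$. With $N=f(x_0)\sim N(0,1)$, whose density is at most $1$, and $|u|\le1$,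
\[
\mathbb E\bigl|\log|N-u|\bigr|^p\le\int_{-1}^1\bigl|\log|s|\bigr|^p\,ds+\mathbb E(1+|N|)^p\le C_p .
\]
Hence the integral along each segment has $L^p$ norm at most $C_p$. Integrate over the parallel segments, whose transverse coordinate runs over an interval of length at most $2$, and use Minkowski's inequality.
\end{proof}

\begin{lemma}\label{lem:limit}
For each fixed compact rectangle $D$, $\ell^\varepsilon(D)\to\ell(D)$ a.s.\ as $\varepsilon\to0$.
\end{lemma}

\begin{proof}
Let $\Gamma=f^{-1}(0)$. By (c) and (d) we may fix a realization with $\nabla f\ne0$ on $\Gamma$ and $\mathcal H^1(\Gamma\cap\partial D)=0$. By the implicit function theorem each point of $\Gamma\cap D$ has an open neighborhood $U$ with a smooth diffeomorphism $\Phi=(s,u):U\to(-r,r)\times(-\eta,\eta)$ whose second component is $u=f$. For $\varphi\in C_c(U)$ and $\varepsilon<\eta$ the coarea formula gives $\frac1{2\varepsilon}\int1_{\{|f|\le\varepsilon\}}|\nabla f|\varphi\,dx=\frac1{2\varepsilon}\int_{-\varepsilon}^\varepsilon I(u)\,du$ with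
\[
I(u)=\int_{\{f=u\}}\varphi\,d\mathcal H^1=\int\varphi\bigl(\Phi^{-1}(s,u)\bigr)\,\bigl|\partial_s\Phi^{-1}(s,u)\bigr|\,ds .
\]
The function $I$ is continuous near $0$ by dominated convergence, so the left side tends to $I(0)=\int_\Gamma\varphi\,d\mathcal H^1$.

Cover the compact set $\Gamma\cap D$ by finitely many such sets $U_1,\dots,U_q$, and choose nonnegative $\chi_i\in C_c(U_i)$ with $\chi:=\sum_i\chi_i$ equal to $1$ on an open set $V\supset\Gamma\cap D$. For bounded continuous $\varphi$, apply the above to each $\varphi\chi_i$ and add up: the finite measures $\mu_\varepsilon=\frac1{2\varepsilon}1_{\{|f|\le\varepsilon\}}|\nabla f|\chi\,dx$ converge weakly to $\mu=\chi\,\mathcal H^1|_\Gamma$. On the compact set $D\setminus V$ the function $|f|$ is bounded below by a positive constant, so $\mu_\varepsilon(D)=\ell^\varepsilon(D)$ for small $\varepsilon$; also $\mu(D)=\ell(D)$. Since $\mu(\partial D)=0$, weak convergence gives $\mu_\varepsilon(D)\to\mu(D)$.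
\end{proof}

\section{Hermite expansion and the mean}\label{sec:hermite}

Let $\nu_k$ be the standard Gaussian measure on $\mathbb R^k$. For $\alpha\in\mathbb N^3$ (with $0\in\mathbb N$) write $|\alpha|=\alpha_1+\alpha_2+\alpha_3$, $\alpha!=\prod_a\alpha_a!$ and $H_\alpha(z)=\prod_aH_{\alpha_a}(z_a)$. These polynomials form an orthogonal basis of $L^2(\nu_3)$ with $\|H_\alpha\|^2=\alpha!$. Expand $g_\varepsilon=\sum_\alpha c_\alpha^\varepsilon H_\alpha$ in $L^2(\nu_3)$. As $\varepsilon\to0$ the function $g_\varepsilon$ degenerates and its $L^2$ norm blows up, but each coefficient stays under control. Indeed, let $N_1,N_2,N_3$ be independent standard normals. Cram\'er's inequality $|H_n(x)|\le K\sqrt{n!}\,e^{x^2/4}$, $K$ an absolute constant, for the first factor, and the Cauchy--Schwarz inequality for the second, give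
\[
|c_\alpha^\varepsilon|\,\alpha!=\Bigl|\mathbb E\Bigl[\tfrac{1_{\{|N_1|\le\varepsilon\}}}{2\varepsilon}H_{\alpha_1}(N_1)\Bigr]\Bigr|\cdot\Bigl|\mathbb E\Bigl[\tfrac{|(N_2,N_3)|}{\sqrt2}H_{\alpha_2}(N_2)H_{\alpha_3}(N_3)\Bigr]\Bigr|\le\frac{K\sqrt{\alpha_1!}}{\sqrt{2\pi}}\cdot\sqrt{\alpha_2!\,\alpha_3!},
\]
that is,
\begin{equation}\label{eq:coef}
|c_\alpha^\varepsilon|\sqrt{\alpha!}\le C\qquad\text{for all }\alpha\text{ and }\varepsilon\in(0,1].
\end{equation}
As $\varepsilon\to0$,
\begin{equation}\label{eq:calpha}
c_\alpha^\varepsilon\to c_\alpha:=\frac1{\alpha!}\,\frac{H_{\alpha_1}(0)}{\sqrt{2\pi}}\,\mathbb E\Bigl[\tfrac{|(N_2,N_3)|}{\sqrt2}H_{\alpha_2}(N_2)H_{\alpha_3}(N_3)\Bigr].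
\end{equation}
Since $g_\varepsilon$ is even in each coordinate, $c_\alpha^\varepsilon=0$ unless $\alpha_1,\alpha_2,\alpha_3$ are all even. In particular odd degrees do not occur. With $R=|(N_2,N_3)|$ we have $\mathbb ER=\sqrt{\pi/2}$ and $\mathbb E[RN_2^2]=\frac12\mathbb ER^3=\frac32\sqrt{\pi/2}$. As $H_2(z)=z^2-1$, this yields
\begin{equation}\label{eq:c2}
c_{000}=\frac1{\sqrt{2\pi}}\cdot\frac{\sqrt\pi}2=\frac1{2\sqrt2}=\kappa,\qquad c_{200}=-\frac\kappa2,\qquad c_{020}=c_{002}=\frac\kappa4 .
\end{equation}

\paragraph{The mean.} Let $D$ be a compact rectangle. By Lemma~\ref{lem:local} and additivity, $\ell^\varepsilon(D)$ is bounded in $L^2$ uniformly in $\varepsilon$, hence uniformly integrable. With Lemma~\ref{lem:limit},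
\[
\mathbb E\ell(D)=\lim_{\varepsilon\to0}\mathbb E\ell^\varepsilon(D)=\lim_{\varepsilon\to0}|D|\,c^\varepsilon_{000}=\kappa|D| .
\]
This is the first statement of Proposition~\ref{prop:moments}. By \eqref{eq:scaling},
\begin{equation}\label{eq:mean}
\mathbb EL_E(\mathbf t)=\kappa T\,t_1t_2,\qquad\mathbf t\in[0,1]^2 .
\end{equation}

\paragraph{Truncation.} For $m\in\{4,6\}$ put
\[
G_m^\varepsilon=g_\varepsilon-\sum_{|\alpha|<m}c_\alpha^\varepsilon H_\alpha=\sum_{|\alpha|\ge m}c_\alpha^\varepsilon H_\alpha,\qquad F_m^\varepsilon(D)=\int_DG_m^\varepsilon(Z_x)\,dx ,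
\]
where the series converges in $L^2(\nu_3)$ and $F_m^\varepsilon(D)$ is defined by the first expression for $G_m^\varepsilon$. Theorem~\ref{thm:main} needs only $m=4$; the case $m=6$ serves for the fourth chaos in Section~\ref{sec:strong}. The subtracted polynomial has coefficients bounded uniformly in $\varepsilon$, so Lemma~\ref{lem:local} gives
\begin{equation}\label{eq:Flocal}
\|F_m^\varepsilon(Q)\|_p\le C_p\qquad\text{if the sides of }Q\text{ are at most }2 .
\end{equation}

\section{Separated points: diagrams and half-edges}\label{sec:diagram}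

We now extend \eqref{eq:model} from $H_4$ to $G_m^\varepsilon$. The new difficulty is that infinitely many degrees must be summed while by \eqref{eq:coef} the coefficients are only $O(1/\sqrt{\alpha!})$. If the points are far enough apart, the smallness of the correlations supplies a geometric factor that beats the combinatorics.

\begin{lemma}\label{lem:diagram}
Let $p\ge2$ and let $Z_1,\dots,Z_p$ be jointly Gaussian, each standard in $\mathbb R^3$. Suppose that for $i\ne j$ the entries of $R_{ij}=\mathbb EZ_iZ_j^T$ are bounded in absolute value by $\rho_{ij}=\rho_{ji}$, and that $y_{ij}:=12(p-1)\rho_{ij}\le1$. Then for $m\in\{4,6\}$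
\[
\Bigl|\mathbb E\prod_{i=1}^pG_m^\varepsilon(Z_i)\Bigr|\le C_p\prod_{v=1}^p\bigl(\max_{u\ne v}y_{uv}\bigr)^{m/2}.
\]
\end{lemma}

\begin{proof}
\emph{Expansion.} Let $\Sigma$ be the covariance matrix of $(Z_1,\dots,Z_p)$, whose diagonal blocks are identity matrices. The absolute row sums of $\Sigma-I$ are at most $3(p-1)\max\rho_{ij}\le\frac14$, so $\frac34I\le\Sigma\le\frac54I$. Hence $2\Sigma^{-1}-I>0$. The density $\psi$ of $N(0,\Sigma)$ with respect to $\nu_{3p}$ is a constant times $\exp(-\frac12x^T(\Sigma^{-1}-I)x)$, so $\psi^2\,d\nu_{3p}$ has Lebesgue density proportional to $\exp(-\frac12x^T(2\Sigma^{-1}-I)x)$, and therefore $\psi\in L^2(\nu_{3p})$. The function $\prod_iG_m^\varepsilon(z_i)$ also lies in $L^2(\nu_{3p})$, and its orthogonal expansion has coefficients $\prod_ic^\varepsilon_{\alpha^i}$ in the basis $\prod_iH_{\alpha^i}(z_i)$. By Parseval's identity,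
\begin{equation}\label{eq:expand}
\mathbb E\prod_iG_m^\varepsilon(Z_i)=\sum_{|\alpha^1|,\dots,|\alpha^p|\ge m}\ \prod_ic^\varepsilon_{\alpha^i}\ \mathbb E\prod_iH_{\alpha^i}(Z_i),
\end{equation}
with absolute convergence.

\emph{Diagram formula.} For $s_1,\dots,s_p\in\mathbb R^3$ the Gaussian Laplace transform gives
\[
\mathbb E\prod_ie^{\langle s_i,Z_i\rangle-|s_i|^2/2}=\exp\Bigl(\sum_{i<j}s_i^TR_{ij}s_j\Bigr).
\]
Comparing the coefficients of $\prod_i s_i^{\alpha^i}$ we get
\[
\mathbb E\prod_iH_{\alpha^i}(Z_i)=\prod_i\alpha^i!\ \sum_k\ \prod_{i<j}\ \prod_{a,a'\le3}\frac{(R_{ij}^{aa'})^{k_{ij}^{aa'}}}{k_{ij}^{aa'}!},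
\]
over nonnegative integers $k_{ij}^{aa'}=k_{ji}^{a'a}$ with $\sum_{j\ne i,\,a'}k_{ij}^{aa'}=\alpha_a^i$ for all $i,a$. By \eqref{eq:coef} and \eqref{eq:expand},
\[
\Bigl|\mathbb E\prod_iG_m^\varepsilon(Z_i)\Bigr|\le C_p\sum_k\ \prod_i\sqrt{\alpha^i!}\ \prod_{i<j}\prod_{a,a'}\frac{\rho_{ij}^{\,k_{ij}^{aa'}}}{k_{ij}^{aa'}!},
\]
over all $k$ whose induced degrees satisfy $|\alpha^i|\ge m$ for every $i$.

\emph{Factorials.} Let $b=3(p-1)$, the number of pairs $(j,a')$ with $j\ne i$. A multinomial coefficient with $b$ parts and total $\alpha$ is at most $b^\alpha$, so $\alpha^i_a!\le b^{\alpha^i_a}\prod_{j,a'}k_{ij}^{aa'}!$. Take square roots and multiply over all $(i,a)$. Each $k_{ij}^{aa'}$ with $i<j$ occurs for exactly two pairs, $(i,a)$ and $(j,a')$, so $\prod_i\sqrt{\alpha^i!}\le b^{\sum k}\prod k!$, with sum and product over $i<j$ and $a,a'$. Thus the factorials cancel and the last sum is at most $\sum_k\prod_{i<j}\prod_{a,a'}(b\rho_{ij})^{k_{ij}^{aa'}}$. Let $m_{ij}=\sum_{a,a'}k_{ij}^{aa'}$. Given $m_{ij}$ there are $\binom{m_{ij}+8}8\le2^{m_{ij}+8}$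 choices of the nine numbers $k_{ij}^{aa'}$, and $2b\rho_{ij}=y_{ij}/2$. So
\[
\Bigl|\mathbb E\prod_iG_m^\varepsilon(Z_i)\Bigr|\le C_p\sum_{(m_{ij})}2^{-\sum_{i<j}m_{ij}}\prod_{i<j}y_{ij}^{m_{ij}},
\]
over $(m_{ij})_{i<j}$ (with $m_{ji}=m_{ij}$) such that $\sum_{j\ne v}m_{vj}\ge m$ for every $v$.

\emph{Half-edges.} Since $y_{ij}\le1$ and every vertex has degree at least $m$,
\[
\prod_{i<j}y_{ij}^{m_{ij}}=\prod_v\prod_{u\ne v}y_{uv}^{m_{uv}/2}\le\prod_v\bigl(\max_{u\ne v}y_{uv}\bigr)^{m/2}.
\]
The remaining sum of $2^{-\sum m_{ij}}$ is at most a finite product of geometric series.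
\end{proof}

\section{Summation over cells}\label{sec:sum}

\begin{lemma}\label{lem:sum}
Let $p\ge4$ be even, let $D$ have sides $a_1,a_2\ge1$, and put $a=a_1a_2$, $d=\max(a_1,a_2)$, $\Lambda_4=1+\log d$, $\Lambda_6=1$. Then for $m\in\{4,6\}$ and all $\varepsilon\in(0,1]$
\[
\|F_m^\varepsilon(D)\|_p\le C_p\sqrt{a\Lambda_m}.
\]
\end{lemma}

\begin{proof}
Divide $D$ into $\lfloor a_1\rfloor\times\lfloor a_2\rfloor$ congruent cells $Q_i$, indexed by $i\in\mathbb Z^2$, with sides in $[1,2)$. Lemma~\ref{lem:diagram} needs separated points, so we fix an integer $K\ge2$, large depending on $p$, and split the index set into at most $K^2$ classes of indices congruent modulo $K$ in both coordinates. By Minkowski's inequality it suffices to bound $S=\sum_{i\in I}F_i$, with $F_i=F_m^\varepsilon(Q_i)$, for one nonempty class $I$. Let $n=|I|\le a$. For $i\ne j$ in $I$, $x\in Q_i$, $y\in Q_j$ we have $|i-j|_\infty\ge K\ge2$ and hence $|x-y|\ge|i-j|_\infty-1\ge\frac12|i-j|_\infty$. By fact (b) of Section~\ref{sec:local}, Lemma~\ref{lem:diagram} applies at points of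 distinct cells of $I$ with
\[
y_{ij}=C_p'|i-j|_\infty^{-1/2},\qquad C_p'=12\sqrt2\,(p-1)C_0 ,
\]
and $y_{ij}\le1$ if $K\ge(C_p')^2$.

\emph{Step 1: the nearest-neighbor map.} Let $i_1,\dots,i_p\in I$ be distinct. Order the edges of the complete graph on $\{1,\dots,p\}$ by their length $|i_u-i_v|_\infty$, ties being broken lexicographically. Let $e(v)$ be the smallest edge at $v$ in this total order, and let $\phi(v)$ be its other endpoint. For fixed $\varepsilon$ the function $G_m^\varepsilon$ has polynomial growth, so $G_m^\varepsilon(Z_x)$ has moments of all orders, not depending on $x$; Fubini's theorem applies, and integrating Lemma~\ref{lem:diagram} over $Q_{i_1}\times\dots\times Q_{i_p}$ gives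
\begin{equation}\label{eq:nn}
\Bigl|\mathbb E\prod_{v=1}^pF_{i_v}\Bigr|\le C_p\prod_{v=1}^p|i_v-i_{\phi(v)}|_\infty^{-m/4}.
\end{equation}

\emph{Step 2: structure of $\phi$.} If $u=\phi(v)$, then $e(v)$ is an edge at $u$, so $e(u)\preceq e(v)$, with equality if and only if $\phi(u)=v$. A cycle of $\phi$ of length at least $3$ would therefore give a strictly decreasing cyclic chain of edges, which is impossible; and $\phi$ has no fixed points. So each component of the graph with arrows $v\to\phi(v)$ contains exactly one cycle, and it is a mutual pair. As an undirected graph, a component of size $c$ is a tree with $c-1$ edges. In \eqref{eq:nn} the edge of its mutual pair has total exponent $-m/2$, the other $c-2$ edges have exponent $-m/4$.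

\emph{Step 3: distinct cells.} There are only finitely many maps $\phi$ with this structure. So the sum of the right side of \eqref{eq:nn} over distinct tuples is at most the sum, over all these $\phi$, of its sum over all tuples in $I^p$ with $i_v\ne i_{\phi(v)}$ for every $v$. For fixed $\phi$, sum successively over the positions $i_v$ of the vertices outside the mutual pairs, always choosing a vertex to which no remaining arrow points; then sum over the mutual pairs. A component of size $c$ contributes at most
\[
n\cdot\Bigl(\sup_{i\in I}\sum_{j\in I,\,j\ne i}|i-j|_\infty^{-m/2}\Bigr)\cdot\Bigl(\sup_{i\in I}\sum_{j\in I,\,j\ne i}|i-j|_\infty^{-m/4}\Bigr)^{c-2}.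
\]
At most $8k$ lattice points are at sup-distance $k$ from $i$. So $\sum_j|i-j|_\infty^{-2}\le8\sum_{k\le d}k^{-1}\le8(1+\log d)$ and $\sum_j|i-j|_\infty^{-3}\le C$: the first bracket is at most $C\Lambda_m$. Splitting at $|i-j|_\infty\le\sqrt n$ as in Section~\ref{sec:model}, $\sum_j|i-j|_\infty^{-1}\le8\sqrt n+n\cdot n^{-1/2}=9\sqrt n$, and a fortiori $\sum_j|i-j|_\infty^{-3/2}\le9\sqrt n$. So the component contributes at most $C_p\Lambda_mn^{c/2}$. The sizes add up to $p$, there are at most $p/2$ components, and $\Lambda_m\ge1$, hence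
\begin{equation}\label{eq:distinct}
\sum_{i_1,\dots,i_p\in I\text{ distinct}}\Bigl|\mathbb E\prod_vF_{i_v}\Bigr|\le C_p(n\Lambda_m)^{p/2}.
\end{equation}

\emph{Step 4: coinciding cells.} Let $P_r=\sum_{i\in I}F_i^r$, so that $P_1=S$. For a partition $\pi$ of $\{1,\dots,p\}$, the sum of $\prod_vF_{i_v}$ over the tuples that are constant on the blocks of $\pi$ is $\prod_{\beta\in\pi}P_{|\beta|}$. It is also the sum, over all partitions $\pi'$ coarser than or equal to $\pi$, of the contributions of the tuples whose coincidence pattern is exactly $\pi'$. Inverting this triangular system (M\"obius inversion) we obtain integers $\mu_\pi$, depending only on $\pi$, such that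
\[
S^p=\sum_{\text{distinct}}\ \prod_vF_{i_v}-\sum_{\pi\ne0}\mu_\pi\prod_{\beta\in\pi}P_{|\beta|},
\]
where $0$ is the partition into singletons. Let $\pi\ne0$ have $k$ singletons and $r$ other blocks. Then $k\le p-2$ and $r\le(p-k)/2$. Put $M=\|S\|_p$, which is finite by \eqref{eq:Flocal}. By Minkowski's inequality and \eqref{eq:Flocal}, $\|P_{|\beta|}\|_{p/|\beta|}\le\sum_{i\in I}\|F_i\|_p^{|\beta|}\le C_pn$, and H\"older's inequality with exponents $p/|\beta|$ gives
\[
\mathbb E\Bigl|\prod_{\beta\in\pi}P_{|\beta|}\Bigr|\le M^k\prod_{|\beta|\ge2}\|P_{|\beta|}\|_{p/|\beta|}\le C_pM^kn^r\le C_pM^kn^{(p-k)/2}.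
\]

\emph{Step 5: conclusion.} As $p$ is even, $M^p=\mathbb ES^p$, and Step 4 with \eqref{eq:distinct} gives
\[
M^p\le C_p(n\Lambda_m)^{p/2}+C_p\sum_{k=0}^{p-2}M^kn^{(p-k)/2}.
\]
Suppose $M^2>n\Lambda_m$. Then $(n\Lambda_m)^{p/2}\le n\Lambda_mM^{p-2}$, and for $k\le p-2$ also $M^kn^{(p-k)/2}=M^k\cdot n\cdot n^{(p-k-2)/2}\le n\Lambda_mM^{p-2}$. Therefore $M^p\le C_pn\Lambda_mM^{p-2}$, that is, $M^2\le C_pn\Lambda_m$. So $M^2\le C_pn\Lambda_m\le C_pa\Lambda_m$ in all cases.
\end{proof}

\section{The second chaos is a boundary term}\label{sec:second}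

It remains to treat degree two. Let $D$ have sides $a_1,a_2\ge1$, let
\[
S_2^\varepsilon(D)=\sum_{|\alpha|=2}c_\alpha^\varepsilon\int_DH_\alpha(Z_x)\,dx ,
\]
and let $S_2(D)$ be the same expression with $c_\alpha$ in place of $c^\varepsilon_\alpha$. By \eqref{eq:calpha}, $S_2^\varepsilon(D)\to S_2(D)$ a.s.\ and in $L^2$. By \eqref{eq:c2} the integrand of $S_2(D)$ is $-\frac\kappa2(f^2-1)+\frac\kappa4(2|\nabla f|^2-2)=\frac\kappa2(|\nabla f|^2-f^2)$. The constants cancel, and since $\Delta f=-f$ what remains is a divergence:
\[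
S_2(D)=\frac\kappa2\int_D(|\nabla f|^2-f^2)\,dx=\frac\kappa2\int_D\operatorname{div}(f\nabla f)\,dx=\frac\kappa2\int_{\partial D}f\,\partial_nf\,ds .
\]

\begin{lemma}\label{lem:second}
If $D$ has sides $a_1,a_2\ge1$ and $a=a_1a_2$, then $\|S_2(D)\|_p\le C_p\sqrt a$ for every $p\ge2$.
\end{lemma}

\begin{proof}
Let $x,y$ lie on one side of $D$, at distance $r$, so that $x-y$ is tangential. The normal derivative of $J_0(|\cdot|)$ vanishes at tangential vectors, so $\mathbb E[f(x)\partial_nf(y)]=0$. Its second normal derivative there is $-J_1(r)/r$, so $\mathbb E[\partial_nf(x)\partial_nf(y)]=J_1(r)/r$ (with value $\frac12$ at $r=0$). By Wick's formula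
\[
\mathbb E\bigl[f(x)\partial_nf(x)\,f(y)\partial_nf(y)\bigr]=J_0(r)\,\frac{J_1(r)}r=O\bigl((1+r)^{-2}\bigr).
\]
This is integrable along a line, so the integral of $f\partial_nf$ over a side of length $l$ has variance at most $Cl$. Adding the four sides, $\|S_2(D)\|_2^2\le C(a_1+a_2)\le2Ca$, where the last step uses $a_1,a_2\ge1$. Finally, $S_2(D)$ belongs to the second Wiener chaos of $f$, where $\|Y\|_p\le(p-1)\|Y\|_2$ by Nelson's hypercontractivity.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:moments}]
The mean was computed in Section~\ref{sec:hermite}. Odd degrees vanish, so $\ell^\varepsilon(D)=a\,c^\varepsilon_{000}+S_2^\varepsilon(D)+F_4^\varepsilon(D)$. As $\varepsilon\to0$, Lemma~\ref{lem:limit} shows that $F_4^\varepsilon(D)\to\ell(D)-\kappa a-S_2(D)$ a.s. By Fatou's lemma and Lemma~\ref{lem:sum}, $\|\ell(D)-\kappa a-S_2(D)\|_p\le C_p\sqrt{a(1+\log d)}$. Add Lemma~\ref{lem:second}.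
\end{proof}

\begin{corollary}\label{cor:increments}
Let $p\ge4$ be even. Then $\|X_E(B)\|_p\le C_p|B|^{1/2}$ for all $E\ge3$ and all rectangles $B=(s_1,t_1]\times(s_2,t_2]\subset[0,1]^2$ with sides at least $1/T$. Moreover a.s.\ $X_E=0$ on the two coordinate axes.
\end{corollary}

\begin{proof}
By fact (c), fixed segments a.s.\ carry no nodal length. This gives the last statement, and for fixed $B$ it shows that a.s.\ $X_E(B)$ is the centered nodal length of $\overline B$ divided by $\sigma_E$. By \eqref{eq:scaling} and Proposition~\ref{prop:moments} with $D=T\overline B$, $a=T^2|B|$, $d\le T$,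
\[
\|X_E(B)\|_p=\frac{\|\ell(T\overline B)-\kappa T^2|B|\|_p}{T\sigma_E}\le\frac{C_p\,T|B|^{1/2}\sqrt{1+\log T}}{T\sigma_E}\le C_p|B|^{1/2},
\]
since $1+\log T\le C\log E$ for $E\ge3$.
\end{proof}

\section{The modulus of continuity}\label{sec:modulus}

\subsection{Chaining on a grid of mesh one wavelength}

Let $k=\lfloor\log_2T\rfloor$, so that $1/T\le2^{-k}<2/T$, and let $\mathcal G=2^{-k}\mathbb Z^2\cap[0,1]^2$. A dyadic interval of level $j\ge0$ is an interval $(r2^{-j},(r+1)2^{-j}]\subset(0,1]$ with integer $r\ge0$. For even $p\ge4$ put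
\[
\theta=\tfrac12-\tfrac1p>0 .
\]
For a function $Y$ on $\mathcal G$ and a rectangle $B=(s_1,t_1]\times(s_2,t_2]$ with corners in $\mathcal G$, $Y(B)$ denotes the block increment, defined as for $X_E$.

\begin{lemma}\label{lem:chain}
Let $p\ge4$ be even and let $Y$ be a random function on $\mathcal G$ that a.s.\ vanishes on the axes. Suppose that $\|Y(B)\|_p\le h\,|B|^{1/2}$ for all products $B$ of two dyadic intervals of levels at most $k$. Then for $0\le j\le k$
\[
\Bigl\|\max\bigl\{|Y(\mathbf s)-Y(\mathbf t)|:\mathbf s,\mathbf t\in\mathcal G,\ |\mathbf s-\mathbf t|_\infty\le2^{-j}\bigr\}\Bigr\|_p\le C_p\,h\,2^{-j\theta}.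
\]
\end{lemma}

\begin{proof}
For $0\le j_1,j_2\le k$ let $M_{j_1j_2}$ be the maximum of $|Y(B)|$ over the $2^{j_1+j_2}$ dyadic rectangles with sides $2^{-j_1},2^{-j_2}$. Bounding the $p$-th power of the maximum by the sum of the $p$-th powers,
\[
\|M_{j_1j_2}\|_p\le\bigl(2^{j_1+j_2}\,h^p\,2^{-(j_1+j_2)p/2}\bigr)^{1/p}=h\,2^{-(j_1+j_2)\theta}.
\]

Next, let $s<t$ be in $2^{-k}\mathbb Z\cap[0,1]$ with $t-s\le2^{-j}$. We claim that $(s,t]$ is a disjoint union of dyadic intervals of levels $j,\dots,k$, at most two of each level. Take the maximal dyadic intervals of level at most $k$ contained in $(s,t]$. They are disjoint, they cover $(s,t]$ since every level $k$ dyadic interval in $(s,t]$ lies in one of them, and their levels are at least $j$ since their lengths are at most $2^{-j}$. Suppose that three of them had the same level. The other half of the parent of the middle one is adjacent to it, and $(s,t]$ extends by at least one interval of this level on either side of the middle one. So the whole parent would lie in $(s,t]$, and the middle one would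 not be maximal.

Let $(s_1,s_2),(t_1,s_2)\in\mathcal G$ with $0<t_1-s_1\le2^{-j}$ and $s_2>0$. As $Y$ vanishes on the axes and block increments are additive, decomposing $(s_1,t_1]$ and $(0,s_2]$ in this way (the latter into levels $0,\dots,k$) gives
\[
|Y(t_1,s_2)-Y(s_1,s_2)|=\bigl|Y\bigl((s_1,t_1]\times(0,s_2]\bigr)\bigr|\le4\sum_{j_1=j}^k\sum_{j_2=0}^kM_{j_1j_2}.
\]
The right side does not depend on the points, and its $L^p$ norm is at most $C_ph2^{-j\theta}$. For $s_2=0$ the left side is $0$. The same holds with the coordinates exchanged. To pass from $\mathbf s$ to $\mathbf t$, change one coordinate after the other.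
\end{proof}

Let $\omega(\delta)=\max\{|X_E(\mathbf s)-X_E(\mathbf t)|:\mathbf s,\mathbf t\in\mathcal G,\ |\mathbf s-\mathbf t|_\infty\le\delta\}$. Dyadic rectangles of levels at most $k$ have sides at least $2^{-k}\ge1/T$. So Corollary~\ref{cor:increments} and Lemma~\ref{lem:chain} give
\begin{equation}\label{eq:omega}
\|\omega(2^{-j})\|_p\le C_p2^{-j\theta},\qquad0\le j\le k .
\end{equation}

\subsection{Below the wavelength: monotonicity}

For $\mathbf t\in[0,1]^2$ let, coordinatewise, $\mathbf t^-=2^{-k}\lfloor2^k\mathbf t\rfloor$ and $\mathbf t^+=(\mathbf t^-+2^{-k}(1,1))\wedge(1,1)$. Both points lie in $\mathcal G$, and $L_E(\mathbf t^-)\le L_E(\mathbf t)\le L_E(\mathbf t^+)$. By \eqref{eq:mean}, $\mathbb EL_E(\mathbf t^+)-\mathbb EL_E(\mathbf t^-)\le2\kappa T2^{-k}\le4\kappa$. Subtracting means and dividing by $\sigma_E$,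
\[
X_E(\mathbf t^-)-\frac{4\kappa}{\sigma_E}\le X_E(\mathbf t)\le X_E(\mathbf t^+)+\frac{4\kappa}{\sigma_E},
\]
and therefore
\begin{equation}\label{eq:mono}
|X_E(\mathbf t)-X_E(\mathbf t^-)|\le\omega(2^{-k})+\frac{4\kappa}{\sigma_E}.
\end{equation}
This is where it matters that the normalization diverges.

Write $w(g,\delta)=\sup\{|g(\mathbf s)-g(\mathbf t)|:|\mathbf s-\mathbf t|_\infty\le\delta\}$. If $|\mathbf s-\mathbf t|_\infty\le2^{-j}$ with $j\le k$, then $|\mathbf s^--\mathbf t^-|_\infty\le2^{-j}$, because $2^{k-j}$ is an integer. So \eqref{eq:mono}, used at $\mathbf s$ and at $\mathbf t$, gives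
\begin{equation}\label{eq:modulus}
w(X_E,2^{-j})\le3\,\omega(2^{-j})+\frac{8\kappa}{\sigma_E},\qquad 0\le j\le k .
\end{equation}
By \eqref{eq:omega}, the right side is a random variable with $L^p$ norm at most $C_p(2^{-j\theta}+(\log E)^{-1/2})$.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Take $p=4$, $\theta=\frac14$. For fixed $j$ let $X_E^{(j)}$ and $\mathbf W^{(j)}$ be the bilinear interpolations of $X_E$ and $\mathbf W$ from the grid $2^{-j}\mathbb Z^2\cap[0,1]^2$. Bounded Lipschitz functions determine weak convergence on a metric space, so let $h:\mathbf D_2\to\mathbb R$ satisfy $|h|\le1$ and have Lipschitz constant at most $1$ for $d_{\mathrm S}$, which is no loss of generality. Then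
\[
|\mathbb Eh(X_E)-\mathbb Eh(\mathbf W)|\le\mathbb E|h(X_E)-h(X_E^{(j)})|+|\mathbb Eh(X_E^{(j)})-\mathbb Eh(\mathbf W^{(j)})|+\mathbb E|h(\mathbf W^{(j)})-h(\mathbf W)| .
\]

\emph{First term.} $X_E^{(j)}(\mathbf t)$ is a convex combination of values of $X_E$ at points within $|\cdot|_\infty$-distance $2^{-j}$ of $\mathbf t$. So by \eqref{eq:dsup} and \eqref{eq:modulus}, for $E$ so large that $j\le k$,
\[
d_{\mathrm S}(X_E,X_E^{(j)})\le\|X_E-X_E^{(j)}\|_\infty\le3\,\omega(2^{-j})+8\kappa/\sigma_E ,
\]
and the first term is at most $C(2^{-j/4}+(\log E)^{-1/2})$.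

\emph{Second term.} For fixed $j$ it tends to $0$ as $E\to\infty$. Indeed, by \eqref{eq:fdd} the values on the finite grid converge in distribution. The map from grid values to the interpolation is continuous into $C([0,1]^2)$ with the sup norm, hence into $\mathbf D_2$ by \eqref{eq:dsup}.

\emph{Third term.} It is at most $\mathbb E\min(2,\|\mathbf W^{(j)}-\mathbf W\|_\infty)$, which tends to $0$ as $j\to\infty$ because $\mathbf W$ is continuous.

Since $k\to\infty$ as $E\to\infty$, we may let first $E\to\infty$ and then $j\to\infty$, and obtain $\mathbb Eh(X_E)\to\mathbb Eh(\mathbf W)$. \qed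

\section{Stronger forms}\label{sec:strong}

For $\gamma\in(0,1)$, $C^\gamma([0,1]^2)$ is the space of functions with finite norm $\|g\|_\infty+[g]_\gamma$, where $[g]_\gamma=\sup_{\mathbf s\ne\mathbf t}|g(\mathbf s)-g(\mathbf t)|/|\mathbf s-\mathbf t|_\infty^\gamma$, and $h^\gamma$ is the closure of $C^1([0,1]^2)$ in it. The space $h^\gamma$ is a separable Banach space, since polynomials with rational coefficients are dense in $C^1([0,1]^2)$, which embeds continuously. Recall that $\mathcal G$ is the grid of mesh $2^{-k}\in[\frac1T,\frac2T)$, and let $\widehat X_E$ be the bilinear interpolation of $X_E$ on $\mathcal G$. With $c_\alpha$ from \eqref{eq:calpha}, the fourth chaos component of $X_E$ is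
\[
X_E^{[4]}(\mathbf t)=\frac1{T\sigma_E}\int_{[0,Tt_1]\times[0,Tt_2]}\ \sum_{|\alpha|=4}c_\alpha H_\alpha(Z_x)\,dx .
\]

\begin{theorem}\label{thm:strong}
Let $p\ge4$ be even.
\begin{enumerate}
\item \textup{(Moments.)} $\mathbb E|X_E(B)|^p\le C_p|B|^{p/2}$ for all $E\ge3$ and all rectangles $B\subset[0,1]^2$ with sides at least $(2\pi\sqrt E)^{-1}$. The exponent $p/2$ is sharp.
\item \textup{(Uniform topology.)} A.s.\ $X_E\in C([0,1]^2)$, and $X_E\Rightarrow\mathbf W$ in $C([0,1]^2)$ as $E\to\infty$. Moreover $\mathbb E\|X_E\|_\infty^q\to\mathbb E\|\mathbf W\|_\infty^q$ for all $q>0$.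
\item \textup{(H\"older topology.)} $\bigl\|\,\|X_E-\widehat X_E\|_\infty\bigr\|_p\le C_p(\log E)^{-1/2}$. For every $\gamma\in(0,\frac12)$, $\widehat X_E\Rightarrow\mathbf W$ in $h^\gamma$ as $E\to\infty$. No $\gamma\ge\frac12$ is possible.
\item \textup{(Uniform domination of the fourth chaos.)}
\[
\Bigl\|\max_{\mathbf t\in\mathcal G}|X_E(\mathbf t)-X_E^{[4]}(\mathbf t)|\Bigr\|_p\le C_p(\log E)^{-1/2}.
\]
\end{enumerate}
\end{theorem}

\begin{proof}[Proof of part 1]
The bound is Corollary~\ref{cor:increments}. For fixed $B$, $X_E(B)\Rightarrow N(0,|B|)$ by \eqref{eq:fdd}, and the bound with a larger exponent gives uniform integrability, so $\mathbb E|X_E(B)|^p\to|B|^{p/2}\,\mathbb E|N(0,1)|^p$. If the bound held with $|B|^{q}$ in place of $|B|^{p/2}$, letting first $E\to\infty$ and then $|B|\to0$ would give $q\le p/2$.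
\end{proof}

\begin{proof}[Proof of part 2]
\emph{Continuity.} We show that a.s.\ no axis-parallel line carries positive nodal length; in contrast to fact (c) this concerns all lines at once. The smooth process $c\mapsto(f(c,0),f(c,1))\in\mathbb R^2$ has a fixed nondegenerate Gaussian marginal law, since $|J_0(1)|<1$. As in fact (d), cover $[-M,M]$ by $n$ intervals of length $2M/n$. The event that the derivatives of this process are bounded by $K$ on $[-M,M]$ and that it vanishes at a point of a given interval has probability $O(n^{-2})$, so the union over the intervals has probability $O(n^{-1})$. Letting $n\to\infty$, then $K\to\infty$, then $M\to\infty$, we see that a.s.\ the process never vanishes. If $f^{-1}(0)$ met some line $\{x_1=c\}$ in positive length, analyticity would give $f(c,\cdot)\equiv0$, in particular $f(c,0)=f(c,1)=0$, a contradiction. For horizontal lines use $c\mapsto(f(0,c),f(1,c))$. Hence the a.s.\ finite measure $\mathcal H^1$ restricted to $f^{-1}(0)\cap[0,T]^2$ charges no axis-parallel line, and its distribution function is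 continuous. So is $X_E$.

\emph{Convergence.} Repeat the proof of Theorem~\ref{thm:main} in $C([0,1]^2)$ with $d_{\mathrm S}$ replaced by the sup distance; the estimates there were made in the sup distance. Finally, \eqref{eq:modulus} with $j=0$, $X_E(0)=0$ and \eqref{eq:omega} show that $\|X_E\|_\infty$ is bounded in $L^p$ uniformly in $E\ge3$, for every even $p\ge4$. So the moments converge as well.
\end{proof}

\begin{proof}[Proof of part 3]
\emph{Approximation.} The point $\mathbf t^-$ is a corner of a grid cell containing $\mathbf t$, so $|\widehat X_E(\mathbf t)-X_E(\mathbf t^-)|\le\omega(2^{-k})$. With \eqref{eq:mono}, $\|X_E-\widehat X_E\|_\infty\le2\omega(2^{-k})+4\kappa/\sigma_E$. By \eqref{eq:omega}, $\|\omega(2^{-k})\|_p\le C_p2^{-k\theta}\le C_pT^{-\theta}\le C_p(\log E)^{-1/2}$.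

\emph{H\"older bound.} For $j\le k$ and $|\mathbf s-\mathbf t|_\infty\le2^{-j}$, comparing with $\mathbf s^-$ and $\mathbf t^-$ gives $w(\widehat X_E,2^{-j})\le2\omega(2^{-k})+\omega(2^{-j})\le3\omega(2^{-j})$. For $j>k$ note that, on each grid cell, a partial derivative of $\widehat X_E$ is a convex combination of difference quotients along two edges. So $\widehat X_E$ is Lipschitz in each coordinate with constant $2^k\omega(2^{-k})$, and $w(\widehat X_E,2^{-j})\le2\cdot2^{k-j}\omega(2^{-k})$. Since $\theta<1$, \eqref{eq:omega} yields in both cases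
\[
\|w(\widehat X_E,2^{-j})\|_p\le C_p2^{-j\theta},\qquad j\ge0 .
\]
Given $\gamma<\gamma'<\frac12$, choose an even $p$ so large that $\gamma'<\theta$. Then
\[
\mathbb E\sup_{j\ge0}\bigl(2^{j\gamma'}w(\widehat X_E,2^{-j})\bigr)^p\le\sum_{j\ge0}C_p2^{jp(\gamma'-\theta)}\le C ,
\]
with $C$ depending on $p$ and $\gamma'$ but not on $E$. The supremum bounds $[\widehat X_E]_{\gamma'}$ up to a factor $2^{\gamma'}$, and with $\widehat X_E(0)=0$ also $\|\widehat X_E\|_\infty$. So $\widehat X_E$ is bounded in probability in $C^{\gamma'}$.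

\emph{Compactness.} For $g\in C^{\gamma'}$,
\begin{equation}\label{eq:interp}
[g]_\gamma\le[g]_{\gamma'}^{\gamma/\gamma'}\,(2\|g\|_\infty)^{1-\gamma/\gamma'},
\end{equation}
because $|g(\mathbf s)-g(\mathbf t)|$ is at most both $[g]_{\gamma'}|\mathbf s-\mathbf t|_\infty^{\gamma'}$ and $2\|g\|_\infty$. Extend $g\in C^{\gamma'}$ to the plane by reflection and mollify. The mollifications converge to $g$ uniformly and are bounded in $C^{\gamma'}$, so by \eqref{eq:interp}, applied to their differences with $g$, they converge in $C^\gamma$. Hence $C^{\gamma'}\subset h^\gamma$. By the Arzel\`a--Ascoli theorem and \eqref{eq:interp}, closed balls of $C^{\gamma'}$ are compact in $h^\gamma$. So $\widehat X_E$ is tight in $h^\gamma$.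

\emph{Identification.} By the first claim and \eqref{eq:fdd}, the finite-dimensional distributions of $\widehat X_E$ converge to those of $\mathbf W$. By Kolmogorov's criterion and $\mathbb E|\mathbf W(\mathbf s)-\mathbf W(\mathbf t)|^p\le C_p|\mathbf s-\mathbf t|_\infty^{p/2}$ for all $p$, a.s.\ $\mathbf W\in C^{\gamma'}\subset h^\gamma$. The norm of $h^\gamma$ is a supremum of countably many functions of point evaluations and $h^\gamma$ is separable, so point evaluations generate its Borel $\sigma$-field. Thus every subsequential limit has the law of $\mathbf W$, and $\widehat X_E\Rightarrow\mathbf W$ in $h^\gamma$.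

\emph{Optimality.} For $\gamma\ge\frac12$, a.s.\ $\mathbf W\notin C^\gamma$. Indeed $\mathbf W(\cdot,1)$ is a Brownian motion; its increments over the $2^r$ dyadic intervals of level $r$, multiplied by $2^{r/2}$, are i.i.d.\ standard normals, so they are all bounded by a given constant $c$ with probability $\mathbb P(|N(0,1)|\le c)^{2^r}$, which tends to $0$ as $r\to\infty$. Hence a.s.\ $\mathbf W(\cdot,1)$ is not $\frac12$-H\"older with any constant $c$.
\end{proof}

\begin{proof}[Proof of part 4]
Let $F_{[4]}(D)=\int_D\sum_{|\alpha|=4}c_\alpha H_\alpha(Z_x)\,dx$, where $D$ has sides at least $1$ and area $a$. Let $\varepsilon\to0$ in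
\[
\ell^\varepsilon(D)=a\,c^\varepsilon_{000}+S_2^\varepsilon(D)+\int_D\sum_{|\alpha|=4}c_\alpha^\varepsilon H_\alpha(Z_x)\,dx+F_6^\varepsilon(D).
\]
By \eqref{eq:calpha} and Lemma~\ref{lem:limit}, $F_6^\varepsilon(D)\to\ell(D)-\kappa a-S_2(D)-F_{[4]}(D)$ a.s. Fatou's lemma, Lemma~\ref{lem:sum} with $m=6$, where there is no logarithm, and Lemma~\ref{lem:second} give
\[
\|\ell(D)-\kappa a-F_{[4]}(D)\|_p\le C_p\sqrt a .
\]
Let $Y=X_E-X_E^{[4]}$, which a.s.\ vanishes on the axes. With $D=T\overline B$, $a=T^2|B|$, and division by $T\sigma_E$, as in Corollary~\ref{cor:increments}, we obtain $\|Y(B)\|_p\le C_p|B|^{1/2}(\log E)^{-1/2}$ for rectangles $B$ with sides at least $1/T$. Apply Lemma~\ref{lem:chain} with $h=C_p(\log E)^{-1/2}$, $j=0$ and $\mathbf s=0$.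
\end{proof}

\begin{thebibliography}{9}
\bibitem{Neuhaus} Neuhaus, 1971.
\bibitem{NPV} Massimo Notarnicola, Giovanni Peccati, Anna Vidotto, ``Functional Convergence of Berry's Nodal Lengths: Approximate Tightness and Total Disorder'', arXiv:2208.07580 (2022).
\end{thebibliography}

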